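\title{Spectral expanders are rigid up to the edge-counting bound}

\begin{abstract}
Let $G$ be an $r$-regular graph on $n$ vertices whose nontrivial adjacency eigenvalues are $o(r)$ in absolute value. We prove that $G$ is generically rigid in $\mathbb R^d$ for every $d\le(1-o(1))\,d^*$, where $d^*=n-\sqrt{n(n-r)}\ge r/2$ is, asymptotically, the largest dimension that the number of edges allows. In particular $G$ is $(\frac12-o(1))r$-rigid, which answers a question of Krivelevich, Lew and Michaeli. The proof places the vertices at random in mutually orthogonal coordinate subspaces of bounded dimension. The rigidity equations then split into independent bilinear systems, one for each pair of subspaces; we solve most of them up to small exceptional sets, and remove all errors by restricting to a generic subspace of slightly smaller dimension.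
\end{abstract}

\section{Introduction}

A \emph{$d$-dimensional framework} is a pair $(G,q)$, where $G=(V,E)$ is a graph and $q:V\to\mathbb R^d$ is an embedding of its vertices. The framework is \emph{rigid} if every continuous motion of the vertices that preserves the lengths of all edges preserves the distances between all pairs of vertices. The embedding $q$ is \emph{generic} if its $d|V|$ coordinates are algebraically independent over $\mathbb Q$, and $G$ is \emph{$d$-rigid} if $(G,q)$ is rigid for a generic $q$. On the line, a motion that preserves the length of an edge $uv$ preserves $q_u-q_v$ by continuity, so a graph is $1$-rigid exactly when it is connected. Thus $d$-rigidity is a higher-dimensional form of connectivity, and it is natural to ask in how many dimensions an expander is rigid.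

An \emph{$(n,r,\lambda)$-graph} is an $r$-regular graph on $n$ vertices such that, listing the eigenvalues of its adjacency matrix with multiplicity as $\lambda_1=r,\lambda_2,\dots,\lambda_n$, we have $|\lambda_i|\le\lambda$ for all $i\ge2$. It is known that there are absolute constants $c_1,c_2>0$ such that every $(n,r,\lambda)$-graph with $\lambda\le c_1r$ is $\lfloor c_2r\rfloor$-rigid. In the other direction there is a count. A framework has $dn$ coordinates, each edge imposes one constraint, and the $\binom{d+1}2$ degrees of freedom of an isometry always survive; so a $d$-rigid graph on $n\ge d+1$ vertices has at least $dn-\binom{d+1}2$ edges. An $r$-regular graph has $rn/2$ edges, and for $r=o(n)$ this forces $d\le(\frac12+o(1))r$. Krivelevich, Lew and Michaeli \cite{KLM} asked whether this count is the only asymptotic obstruction for spectral expanders: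

\begin{quote}
Let $G_k$ be an $(n_k,r_k,\lambda_k)$-graph for each $k$, with $\lambda_k/r_k\to0$. Must there exist $\varepsilon_k\to0$ such that $G_k$ is $\lfloor(\frac12-\varepsilon_k)r_k\rfloor$-rigid for all sufficiently large $k$?
\end{quote}

The answer is yes, and the count is the only asymptotic obstruction at every density. To see what it gives when $r$ is comparable to $n$, replace $\binom{d+1}2$ by $d^2/2$; the condition becomes $d^2-2nd+rn\ge0$. For $1\le r\le n-1$ the smaller root of this quadratic is
\[
d^*(n,r)=n-\sqrt{n(n-r)}=\frac{r}{1+\sqrt{1-r/n}}\in[r/2,\,r].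
\]
It is close to $r/2$ when $r=o(n)$, and it equals $n-\sqrt n$ for the complete graph $K_n$, an $(n,n-1,1)$-graph that is rigid in every dimension.

\begin{theorem}\label{thm:main}
Let $G_k$ be $(n_k,r_k,\lambda_k)$-graphs with $r_k\ge1$ and $\lambda_k/r_k\to0$. For every $\varepsilon>0$ and all sufficiently large $k$, the graph $G_k$ is $d$-rigid for every integer $d$ with $1\le d\le(1-\varepsilon)\,d^*(n_k,r_k)$.
\end{theorem}

\begin{corollary}\label{cor:half}
For $G_k$ as in Theorem~\ref{thm:main} there are $\varepsilon_k\to0$ such that $G_k$ is $\lfloor(\frac12-\varepsilon_k)r_k\rfloor$-rigid for all large $k$.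
\end{corollary}

\begin{proposition}\label{prop:sharp}
If $G_k$ is as in Theorem~\ref{thm:main} and is $d_k$-rigid with $n_k\ge d_k+1$, then $d_k\le(1+o(1))\,d^*(n_k,r_k)$.
\end{proposition}

Section~\ref{sec:tools} collects the standard tools and proves the corollary and the proposition. Section~\ref{sec:model} shows the idea in its simplest case and outlines the proof of Theorem~\ref{thm:main}, which occupies Sections~\ref{sec:config}--\ref{sec:sparse}.

\section{Tools}\label{sec:tools}

\subsection{Eigenvalues}

We write $N(v)$ for the neighborhood of $v$, $N(S)=\bigcup_{v\in S}N(v)$, $A_G$ for the adjacency matrix, $J$ for the all-ones matrix, and $e(F,Z)=1_F^TA_G1_Z$; thus $e(Z,Z)$ is twice the number of edges inside $Z$.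

\begin{lemma}\label{lem:spectral}
Let $G$ be an $(n,r,\lambda)$-graph with $r\ge1$.
\begin{enumerate}
\item[(a)] $\lambda\ge1$. Hence $\lambda_k/r_k\to0$ forces $r_k\to\infty$.
\item[(b)] (Expander mixing lemma.) $\bigl|e(F,Z)-\frac rn|F||Z|\bigr|\le\lambda\sqrt{|F||Z|}$ for all $F,Z\subset V$. In particular $e(Z,Z)\le\bigl(\frac{|Z|}n+\frac\lambda r\bigr)r|Z|$.
\item[(c)] $(A_G^t)_{ww}\le r^t/n+\lambda^{t-2}r$ for every vertex $w$ and every $t\ge2$.
\item[(d)] The Frobenius norm of $A_G^2-\frac{r^2}nJ$ is at most $\lambda n$.
\end{enumerate}
\end{lemma}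

\begin{proof}
Let $\phi_1,\dots,\phi_n$ be an orthonormal eigenbasis with $\phi_1$ constant. (a) From $nr=\operatorname{tr}A_G^2\le r^2+(n-1)\lambda^2$ we get $(n-1)\lambda^2\ge r(n-r)\ge n-1$, since $1\le r\le n-1$. (b) The difference is $\sum_{i\ge2}\lambda_i\langle1_F,\phi_i\rangle\langle1_Z,\phi_i\rangle$; apply the Cauchy--Schwarz inequality. (c) $(A_G^t)_{ww}=r^t/n+\sum_{i\ge2}\lambda_i^t\phi_i(w)^2$, and the sum is at most $\lambda^{t-2}(A_G^2)_{ww}=\lambda^{t-2}r$. (d) The squared norm is $\sum_{i\ge2}\lambda_i^4\le\lambda^2\operatorname{tr}A_G^2=\lambda^2nr$.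
\end{proof}

\subsection{Genericity and dimension}

Let $F\subset\mathbb R$ be a field. A matrix whose entries are polynomials over $F$ has its maximal rank at every real point whose coordinates are algebraically independent over $F$, and also at almost every real point: a minor that is a nonzero polynomial vanishes at no such point, and its zero set is null. We call this the \emph{genericity principle}. It shows that the solution space of a linear system whose coefficients are rational polynomials in $p$ has the same, minimal, dimension at all generic $p$ and at almost all $p$. We also use three elementary facts. Any $j$ generic points of $\mathbb R^\ell$ span a subspace of dimension $\min(\ell,j)$. The solution space of a linear system with coefficients in $F$ has a basis with entries in $F$. If the coordinates of $p\in\mathbb R^\ell$ are algebraically independent over $F$ and $w\in F^\ell$ satisfies $w\cdot p=0$, then $w=0$.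

Two arguments count dimensions of semialgebraic sets (sets defined by finite Boolean combinations of polynomial equations and inequalities). The facts needed are these: a coordinate projection of a semialgebraic set is semialgebraic of no larger dimension; if a projection has image of dimension at most $\alpha$ and all fibers of dimension at most $\beta$, then the set has dimension at most $\alpha+\beta$; the dimension of a finite union is the maximum of the dimensions; and a semialgebraic subset of $\mathbb R^a$ of dimension less than $a$ is null.

\subsection{Infinitesimal rigidity}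

An \emph{infinitesimal motion} of $(G,q)$ in $\mathbb R^d$ is a family $(\xi_v)_{v\in V}$ in $\mathbb R^d$ with $(\xi_u-\xi_v)\cdot(q_u-q_v)=0$ for all edges $uv$. The motions $\xi_v=Cq_v+w$ with $C$ skew-symmetric are \emph{trivial}; if $q$ is generic and $|V|\ge d+1$, the points affinely span $\mathbb R^d$ and the trivial motions form a space of dimension $\binom{d+1}2$. The framework is \emph{infinitesimally rigid} if all its infinitesimal motions are trivial. An infinitesimally rigid framework is rigid (Asimow--Roth), and for generic $q$ the converse holds as well. So a graph with $n\ge d+1$ vertices is $d$-rigid if and only if the space of infinitesimal motions at a generic $q$ has dimension $\binom{d+1}2$. This space is cut out of $\mathbb R^{dn}$ by $|E|$ linear equations, which gives the edge bound $|E|\ge dn-\binom{d+1}2$.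

We also need the \emph{$0$-extension}: adding to a $d$-rigid graph on at least $d+1$ vertices a new vertex $w$ adjacent to old vertices $u_1,\dots,u_d$ gives a $d$-rigid graph. Indeed, after subtracting a trivial motion, an infinitesimal motion vanishes on the old vertices, and then $\xi_w$ is orthogonal to the independent vectors $q_w-q_{u_i}$.

\subsection{Tail bounds}

Besides the inequalities of Markov and Chebyshev we use the following.
\begin{itemize}
\item Chernoff: if $X$ is binomial with mean $\mu$ and $0<a\le1$, then $\mathbb P(X\le(1-a)\mu)\le e^{-a^2\mu/2}$ and $\mathbb P(X\ge(1+a)\mu)\le e^{-a^2\mu/3}$. The same method, applied to $\mathbb Ee^{s\chi_j^2}=(1-2s)^{-j/2}$, gives $\mathbb P(|\chi^2_j-j|\ge aj)\le 2e^{-c(a)j}$ with $c(a)>0$, where $\chi^2_j$ is a sum of $j$ squared independent standard Gaussians.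
\item Hoeffding: the average of a sample of size $j$, drawn without replacement from a finite population with values in $[0,x]$, falls below the population mean by more than $a$ with probability at most $e^{-2ja^2/x^2}$.
\item McDiarmid: if $f$ is a function of $r$ independent variables and changing one variable changes $f$ by at most $1$, then $\mathbb P(f\le\mathbb Ef-a)\le e^{-2a^2/r}$.
\end{itemize}
Finally, $\binom Mj\le M^j/j!\le(eM/j)^j$, and $\sum_{i\le j}\binom Mi\le(eM/j)^j$ for all real $j\in[1,M]$.

\subsection{The corollary and the proposition}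

\begin{proof}[Proof of Corollary~\ref{cor:half}]
Since $d^*\ge r/2$, Theorem~\ref{thm:main} with $\varepsilon=1/j$, $j\ge2$, gives $k_2<k_3<\cdots$ such that for $k\ge k_j$ the graph $G_k$ is $d$-rigid for all integers $1\le d\le(1-\frac1j)r_k/2$. Put $\varepsilon_k=\frac1{2j}$ for $k_j\le k<k_{j+1}$. By Lemma~\ref{lem:spectral}(a), $\lfloor(\frac12-\varepsilon_k)r_k\rfloor\ge1$ for large $k$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
Drop the index $k$. The edge bound $dn-\binom{d+1}2\le rn/2$ says that $f(d)\ge0$ for $f(d)=d^2-(2n-1)d+rn$. As $f(n)=n(r+1-n)\le0$, the larger root of $f$ is at least $n>d$, so $d$ is at most the smaller root $n-\frac12-\sqrt{(n-\frac12)^2-rn}$. With $s=n-r\ge1$ this gives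
\[
d-d^*\le\sqrt{ns}-\sqrt{ns-n+\tfrac14}\le\frac n{\sqrt{ns}}=\sqrt{\frac n{n-r}}.
\]
The right side is at most $\sqrt2$ if $r\le n/2$ and at most $\sqrt n\le\sqrt{2r}$ otherwise. Since $r\to\infty$ and $d^*\ge r/2$, it is $o(d^*)$ in both cases.
\end{proof}

\section{The spherical model and the idea of the proof}\label{sec:model}

By the genericity principle, one well-chosen placement of the vertices suffices to prove rigidity. To choose it, we pass to a model whose equations contain no differences $q_u-q_v$. For $p:V\to\mathbb R^D$ let
\[
\operatorname{Sph}_D(G,p)=\bigl\{x\in(\mathbb R^D)^V:\ x_v\cdot p_v=0\ \ \forall v\in V,\quad p_u\cdot x_v+p_v\cdot x_u=0\ \ \forall uv\in E\bigr\}.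
\]
These are the velocities that preserve, to first order, the norms of the points and the inner products along edges. For every skew-symmetric $C$ the family $x_v=Cp_v$ is a solution.

\begin{lemma}\label{lem:sph}
Let $|V|\ge D\ge2$. Then $G$ is $(D-1)$-rigid if and only if $\dim\operatorname{Sph}_D(G,p)\le\binom D2$ for generic $p$, and this holds as soon as $\dim\operatorname{Sph}_D(G,p)\le\binom D2$ for some $p\in(\mathbb R^D)^V$.
\end{lemma}

\begin{proof}
The dimension is minimal at generic $p$, which gives the last assertion. Let $p$ be generic and write $p_v=t_v(q_v,1)$; then $q$ is generic in $\mathbb R^{D-1}$. Replacing $(p_v,x_v)$ by $(p_v/t_v,x_v/t_v)$ multiplies each equation by a nonzero factor, so we may take $p_v=(q_v,1)$. Then $x_v\cdot p_v=0$ means $x_v=(\xi_v,-\xi_v\cdot q_v)$ with $\xi_v\in\mathbb R^{D-1}$, and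
\[
p_u\cdot x_v+p_v\cdot x_u=\xi_v\cdot(q_u-q_v)+\xi_u\cdot(q_v-q_u)=-(\xi_v-\xi_u)\cdot(q_v-q_u).
\]
So $\operatorname{Sph}_D(G,p)$ is isomorphic to the space of infinitesimal motions of $(G,q)$. That space contains the trivial motions, of dimension $\binom D2$, and equals them exactly when $G$ is $(D-1)$-rigid.
\end{proof}

\begin{remark}\label{rem:bipartite}
The hypothesis $\lambda=o(r)$ excludes disconnected graphs, for which $r$ is a multiple eigenvalue. The bound on negative eigenvalues is needed too. The graph $K_{m,m}$, with parts $A$ and $B$, has eigenvalues $m,0,-m$. For a symmetric $D\times D$ matrix $\Sigma$ the family $x_a=\Sigma p_a$, $x_b=-\Sigma p_b$ satisfies all edge equations, and the vertex equations are $2m$ linear conditions on $\Sigma$. If $\binom{D+1}2>2m$ a nonzero $\Sigma$ satisfies them, and if $D\le m$ and $p$ is generic, the resulting solution is not of the form $Cp_v$ with $C$ skew, because the points of $A$ span $\mathbb R^D$ and would force $C=\Sigma$. So $K_{m,m}$ is not $d$-rigid when $\binom{d+2}2>2m$ and $d<m$, although $r=m$.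
\end{remark}

If $p_u$ lies in a coordinate subspace, then $p_u\cdot x_v$ sees only the corresponding coordinates of $x_v$. The simplest case is that of points on the coordinate axes.

\begin{example}\label{ex:axes}
Let $V=V_1\sqcup\dots\sqcup V_D$, $D\ge2$, with all parts nonempty, and suppose that for all $h\ne g$ the bipartite graph $G[V_h,V_g]$ of edges between $V_h$ and $V_g$ is connected. Then $G$ is $(D-1)$-rigid. To see this, put $p_v=t_ve_h$ for $v\in V_h$, with $t_v\ne0$, and let $x^{(g)}_v$ be the $g$-th coordinate of $x_v$. The vertex equations give $x_v^{(h)}=0$ for $v\in V_h$. An edge $ab$ with $a\in V_h$, $b\in V_g$ gives $t_bx_a^{(g)}+t_ax_b^{(h)}=0$, that is, $x_a^{(g)}/t_a=-x_b^{(h)}/t_b$. By connectivity there is one number $m_{gh}$ with $x_a^{(g)}=m_{gh}t_a$ on $V_h$ and $x_b^{(h)}=-m_{gh}t_b$ on $V_g$. So a solution is determined by $\binom D2$ numbers, and Lemma~\ref{lem:sph} applies. For $D=3$, $V_1=\{a,a'\}$, $V_2=\{b\}$, $V_3=\{c\}$ we obtain the $2$-rigidity of $K_4$ minus the edge $aa'$, two triangles on a common side.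
\end{example}

The criterion wastes no edges: spanning trees of the graphs $G[V_h,V_g]$ have $\sum_{h<g}(|V_h|+|V_g|-1)=(D-1)n-\binom D2$ edges in total, which is exactly the edge bound. It is, however, hard to satisfy. In a uniformly random partition into $D\approx r/2$ parts, a given vertex has no neighbor in a given part with probability $(1-1/D)^r\approx e^{-2}$, so on average a constant fraction of the vertices of $G[V_h,V_g]$ is isolated. The remedy is to replace the axes by coordinate subspaces of large bounded dimension $\ell$. There are then $D/\ell$ parts, a vertex has about $2\ell$ neighbors in each, and this number is concentrated.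

The system that replaces the relation $x_a^{(g)}/t_a=-x_b^{(h)}/t_b$ is the following. Let $A,B\subset V$ be disjoint, let $W,W'$ be Euclidean spaces, and let $p_a\in W$ for $a\in A$ and $p_b\in W'$ for $b\in B$. Let $\mathcal M(A,B)$ be the space of pairs $(y,z)$, $y=(y_a)_{a\in A}$ in $W'$ and $z=(z_b)_{b\in B}$ in $W$, with
\begin{equation}\label{eq:bilinear}
y_a\cdot p_b+z_b\cdot p_a=0\qquad\text{for all edges $ab$ with }a\in A,\ b\in B.
\end{equation}
Each linear map $M:W\to W'$ gives the \emph{linear solution} $y_a=Mp_a$, $z_b=-M^Tp_b$, and the analogue of connectivity is that there are no other solutions. Again this requirement matches the edge count. Let $\dim W=\ell$ and $\dim W'=\ell'$, and suppose that $A$ and $B$ have the proportional sizes $\ell/u$ and $\ell'/u$, where $u=D/n$, with edge density $t=r/n$ between them. There are $2\ell\ell'/u$ unknowns, $t\ell\ell'/u^2$ equations and an $\ell\ell'$-dimensional space of linear solutions, so we need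
\begin{equation}\label{eq:count}
t\ge2u-u^2 ,
\end{equation}
that is, $D^2-2nD+rn\ge0$, which for $D\le n$ means $D\le d^*$.

The proof of Theorem~\ref{thm:main} takes $D$ slightly below $d^*$ and has three parts.
\begin{enumerate}
\item For most pairs of parts, every solution of \eqref{eq:bilinear} is linear outside small exceptional sets of vertices. If $r/n$ tends to a positive limit, the parts have bounded size and we use a dimension count (Section~\ref{sec:dense}). If $r/n\to0$, the parts are large, the bipartite graphs between them are locally trees, and we use a recursion on trees (Section~\ref{sec:sparse}).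
\item Exceptional vertices, pairs that fail, and the components of $x_v$ along the subspace of $p_v$ itself all leave a small fraction of the coordinates uncontrolled. We spend the slack between $D$ and $d+1$ to repair this: we require $x_v$ to lie in a generic subspace $U$ of dimension $d+1$. Like a code of large minimum distance, $U$ contains no nonzero vector with small support, so sparse errors vanish (Section~\ref{sec:config}).
\item A small set of vertices escapes both steps. By the expander mixing lemma it spans few edges, and its vertices are recovered one at a time (Sections~\ref{sec:config} and~\ref{sec:random}).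
\end{enumerate}

\section{From linear pairs to rigidity}\label{sec:config}

It suffices to prove Theorem~\ref{thm:main} for $0<\varepsilon\le\frac14$. Fix such an $\varepsilon$ for the rest of the paper and put
\[
\eta=\varepsilon/32\le\tfrac1{128},\qquad\kappa=\eta/6 .
\]
This section is deterministic: it states what the random construction must deliver, and shows that this implies rigidity.

\begin{definition}\label{def:config}
A \emph{configuration} of dimension $D$ on $G$ consists of
\begin{itemize}
\item a finite set $H$ of \emph{cells}, integers $\ell_h\ge1$ with $\sum_{h\in H}\ell_h=D$, and an orthogonal decomposition $\mathbb R^D=\bigoplus_hW_h$ into coordinate subspaces with $\dim W_h=\ell_h$;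
\item a partition $V=\bigsqcup_hV_h$ and a set $Y\subset V$ of discarded vertices; we put $V_h^\circ=V_h\setminus Y$;
\item points $p_v\in W_h$ for $v\in V_h$ that are \emph{cell-generic}: all their coordinates within the spaces $W_h$ are algebraically independent over $\mathbb Q$;
\item a set of unordered pairs $\{h,g\}$ of distinct cells, called \emph{linear pairs}, each with \emph{exceptional sets} $E_{hg}\subset V_h^\circ$ and $E_{gh}\subset V_g^\circ$ of sizes at most $\eta|V_h^\circ|$ and $\eta|V_g^\circ|$, such that
\begin{enumerate}
\item[(L)] for every $(y,z)\in\mathcal M(V_h^\circ,V_g^\circ)$ there is a linear $M:W_h\to W_g$ with $y_a=Mp_a$ for all $a\in V_h^\circ\setminus E_{hg}$ and $z_b=-M^Tp_b$ for all $b\in V_g^\circ\setminus E_{gh}$.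
\end{enumerate}
\end{itemize}
\end{definition}

The \emph{weight} of a set $I$ of cells is $\operatorname{wt}(I)=\sum_{h\in I}\ell_h$, and $\ell_{\max}=\max_h\ell_h$. For $v\in V_h^\circ$, the components of $x_v$ about which (L) says nothing are those in the cells of
\[
I_h=\{h\}\cup\{g\ne h:\{h,g\}\text{ is not a linear pair}\}\qquad\text{and}\qquad J_v=\{g\notin I_h:v\in E_{hg}\}.
\]
We shall combine up to $\ell_{\max}+1$ vertices of one cell in a linear relation, and their errors add up. So we set aside the vertices with large errors,
\[
T=\Bigl\{v\in V\setminus Y:\ \operatorname{wt}(J_v)>\frac{\eta D}{4(\ell_{\max}+1)}\Bigr\}.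
\]
The configuration is \emph{admissible} if
\begin{enumerate}
\item[(A1)] every $v\notin Y$ has at most $\kappa r$ neighbors in $Y$ and satisfies $\sum_h\min(\ell_h,|N(v)\cap V_h|)\ge(1-\eta)D$;
\item[(A2)] $|T|\le\eta^2n/16$;
\item[(A3)] the cells $h$ with $|V_h^\circ|<(1-\eta)\ell_hn/D$ or $\operatorname{wt}(I_h)>\eta^2D/16$ have total weight at most $\eta D/2$.
\end{enumerate}
The sum in (A1) is the dimension of the span of the points $p_u$, $u\in N(v)$.

\begin{proposition}\label{prop:config}
Let $G$ be an $(n,r,\lambda)$-graph with $\lambda\le\kappa r/4$, and let $D$ be an integer with $(1+6\eta)D\le r\le3D$ and $\eta D\ge1$. If $G$ has an admissible configuration of dimension $D$, then $G$ is $d$-rigid for every integer $d\ge1$ with $d+1\le(1-16\eta)D$.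
\end{proposition}

In the proof a solution will take the form $x_v=Cp_v$, where $C$ has image in $U=\ker\Phi$ and is skew-symmetric on the blocks of linear pairs. The symmetric matrix $\Sigma=C+C^T$ is then sparse and satisfies $\Phi\Sigma\Phi^T=0$, and we must show that it vanishes; Remark~\ref{rem:bipartite} shows what a surviving symmetric part can do. Without sparsity the equation has nonzero solutions, such as $uw^T+wu^T$ with $u\in U$.

\begin{lemma}\label{lem:forms}
Let $\mathcal P$ be a symmetric set of positions in a $D_1\times D_1$ matrix with at most $s$ positions in each row. Let $c\ge3$ be an integer with $s<c/4$ and $D_1s<c^2/9$. Then for almost every real $c\times D_1$ matrix $\Phi$, the only symmetric $\Sigma$ supported on $\mathcal P$ with $\Phi\Sigma\Phi^T=0$ is $\Sigma=0$.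
\end{lemma}

\begin{proof}
For integers $\varrho\ge1$ and $f\ge0$ let $\mathcal S_{\varrho,f}$ be the semialgebraic set of pairs $(\Sigma,\Phi)$ with $\Sigma$ symmetric of rank $\varrho$ and supported on $\mathcal P$, $\Phi\Sigma\Phi^T=0$ and $\operatorname{rank}(\Phi\Sigma)=f$. We show $\dim\mathcal S_{\varrho,f}<cD_1$; then the finitely many projections to the space of $\Phi$ are null.

Fix $\Sigma$ and consider the fiber over it. The form $\Sigma$ is nondegenerate on $\mathbb R^{D_1}/\ker\Sigma$, of dimension $\varrho$, and the image of the row space of $\Phi$ there is a totally isotropic subspace of dimension $f$. Hence $f\le\varrho/2$. Choose rows $\pi_1,\dots,\pi_f$ of $\Phi$ with the vectors $\Sigma\pi_j$ independent (there are finitely many choices of positions). Given $\pi_1,\dots,\pi_{j-1}$, the row $\pi_j$ is orthogonal to the $j-1$ independent vectors $\Sigma\pi_i$, $i<j$. Each of the other $c-f$ rows lies in $\operatorname{span}(\pi_1,\dots,\pi_f)+\ker\Sigma$, of dimension $f+D_1-\varrho$. So the fiber has codimension at least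
\[
\gamma=\tfrac12f(f-1)+(c-f)(\varrho-f),
\]
and it remains to see that $\gamma$ exceeds the dimension of the set of admissible $\Sigma$.

Let $\varrho\le c$. Then $f\le\varrho/2\le c/2$, so $\gamma\ge c\varrho/4$. A symmetric matrix of rank $\varrho$ has a nonsingular principal $\varrho\times\varrho$ submatrix $B$, and if the corresponding rows are $(B\ \ B')$ then the remaining block equals $B'^TB^{-1}B'$. So $\Sigma$ is determined by $\varrho$ of its rows, and the set of such $\Sigma$ has dimension at most $\varrho s<c\varrho/4$.

Let $\varrho>c$. If $f\le c/2$ then $\gamma\ge\frac c2\cdot\frac\varrho2\ge c^2/4$. If $f\ge\frac{c+1}2$ then $\gamma\ge\frac12f(f-1)\ge(c^2-1)/8\ge c^2/9$, as $c\ge3$. The space of matrices supported on $\mathcal P$ has dimension at most $D_1s<c^2/9$.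
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:config}]
We use repeatedly that $n>r\ge(1+6\eta)D$ and $(1-3\eta)(1+6\eta)\ge1$.

\emph{The cells that we keep.} Let $H'$ be the set of cells that are not listed in (A3) and satisfy $|T\cap V_h^\circ|\le\eta|V_h^\circ|$. A cell that fails only the last condition has $|T\cap V_h^\circ|>\eta(1-\eta)\ell_hn/D$, so $\ell_h\le\frac2\eta\frac Dn|T\cap V_h^\circ|$, and by (A2) such cells have total weight at most $\eta D/8$. Hence $\operatorname{wt}(H\setminus H')\le\eta D$. Put $D_1=\operatorname{wt}(H')\ge(1-\eta)D$, $\mathbb R^{D_1}=\bigoplus_{h\in H'}W_h$, $V^*=\bigcup_{h\in H'}V_h^\circ$ and $S=V^*\setminus T$. For $h\in H'$ and every linear pair $\{h,g\}$,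
\begin{equation}\label{eq:enough}
|(V_h\cap S)\setminus E_{hg}|\ge(1-2\eta)|V_h^\circ|\ge(1-2\eta)(1-\eta)(1+6\eta)\ell_h\ge\ell_h,
\end{equation}
and the same chain shows $|V_h\cap S|\ge\ell_h$ for all $h\in H'$.

\emph{The subspace $U$.} Let $c=D_1-(d+1)\ge15\eta D$. For a fixed subspace $X\subset\mathbb R^{D_1}$ of dimension at most $c$, almost every $c\times D_1$ matrix is injective on $X$. So we can choose $\Phi$ of rank $c$ such that $U=\ker\Phi$, of dimension $d+1$, has the following properties.
\begin{enumerate}
\item[(U1)] $U$ meets every coordinate subspace of dimension at most $c$ trivially.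
\item[(U2)] If $N'\subset V^*$ and the points $p_u$, $u\in N'$, span a subspace of dimension at least $d+1$, then no nonzero vector of $U$ is orthogonal to all of them.
\item[(U3)] The conclusion of Lemma~\ref{lem:forms} holds for the pattern $\mathcal P$ formed by the blocks $(h,g)$ with $h,g\in H'$ and $g\in I_h$.
\end{enumerate}
For (U3), the relation $g\in I_h$ is symmetric, each row has at most $s=\eta^2D/16<c/4$ positions by the choice of $H'$, and $D_1s\le\eta^2D^2/16<25\eta^2D^2\le c^2/9$.

Let $P_U$ be the orthogonal projection onto $U$. Since $p\cdot x=(P_Up)\cdot x$ for $x\in U$, an isometry $U\cong\mathbb R^{d+1}$ identifies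
\[
\mathcal K=\operatorname{Sph}_{D_1}(G[V^*],p)\cap U^{V^*}\qquad\text{with}\qquad\operatorname{Sph}_{d+1}(G[V^*],P_Up).
\]
We show $\dim\mathcal K\le\binom{d+1}2$. Let $x\in\mathcal K$, and write $x_v^{(g)}$ for the $W_g$-component of $x_v$.

\emph{Step 1: $x$ is linear on $S$.} For adjacent $a\in V_h^\circ$ and $b\in V_g^\circ$ with $h\ne g$ in $H'$, the edge equation reads $x_a^{(g)}\cdot p_b+x_b^{(h)}\cdot p_a=0$, which is \eqref{eq:bilinear}. So for a linear pair $\{h,g\}\subset H'$, (L) gives maps $M_{gh}:W_h\to W_g$ and $M_{hg}=-M_{gh}^T$ with $x_a^{(g)}=M_{gh}p_a$ for $a\in V_h^\circ\setminus E_{hg}$ and $x_b^{(h)}=M_{hg}p_b$ for $b\in V_g^\circ\setminus E_{gh}$. Put $M_{gh}=0$ for $g\in I_h$, and let $M_h:W_h\to\mathbb R^{D_1}$ have the blocks $M_{gh}$, $g\in H'$. For $v\in V_h\cap S$ the error $x_v-M_hp_v$ is supported on the cells of $I_h\cup J_v$. The vector $M_hp_v$ need not lie in $U$, so (U1) does not apply to the error itself; we cancel $M_h$ instead. Fix distinct $v_1,\dots,v_{\ell_h}\in V_h\cap S$; their points form a basis of $W_h$. Let $C_h:W_h\to U$ be the linear map with $C_hp_{v_j}=x_{v_j}$.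 For any other $v_0\in V_h\cap S$ write $p_{v_0}=\sum_j\alpha_jp_{v_j}$. Then
\[
x_{v_0}-\sum_j\alpha_jx_{v_j}=(x_{v_0}-M_hp_{v_0})-\sum_j\alpha_j(x_{v_j}-M_hp_{v_j})
\]
lies in $U$ and in a coordinate subspace of dimension at most $\frac{\eta^2D}{16}+(\ell_h+1)\frac{\eta D}{4(\ell_{\max}+1)}\le c$. By (U1) it is zero, so $x_{v_0}=C_hp_{v_0}$. The maps $C_h$ combine to a linear map $C:\mathbb R^{D_1}\to U$, depending linearly on $x$, with $x_v=Cp_v$ for all $v\in S$. Let $C_{gh}:W_h\to W_g$ be its blocks.

\emph{Step 2: $C$ is skew-symmetric.} If $\{h,g\}\subset H'$ is a linear pair, then $C_{gh}$ and $M_{gh}$ agree at the points $p_v$, $v\in(V_h\cap S)\setminus E_{hg}$, which span $W_h$ by \eqref{eq:enough}. So $C_{gh}=M_{gh}$, and by symmetry $C_{hg}=M_{hg}=-C_{gh}^T$. Hence $\Sigma=C+C^T$ is supported on $\mathcal P$. From $\Phi C=0$ we get $\Phi\Sigma\Phi^T=0$, and (U3) gives $\Sigma=0$. A skew map with image in $U$ vanishes on $U^\perp$, because $Cw\cdot w'=-w\cdot Cw'=0$ for $w\in U^\perp$. So such maps form a space of dimension $\binom{d+1}2$, and it remains to show that $x\mapsto C$ is injective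 on $\mathcal K$.

\emph{Step 3: the vertices of $T$.} Let $C=0$. Then $x$ vanishes on $S$, so $Z=\{v\in V^*:x_v\ne0\}\subset T$. Suppose that some $v\in Z$ has at most $\kappa r$ neighbors in $Z$, and put $N'=(N(v)\cap V^*)\setminus Z$. For $u\in N'$ we have $x_u=0$, so the edge equation gives $p_u\cdot x_v=0$. In passing from $N(v)$ to $N'$ we lose the cells outside $H'$ and at most $\kappa r$ neighbors in each of $Y$ and $Z$. By (A1) and $2\kappa r=\eta r/3\le\eta D$,
\[
\dim\operatorname{span}(p_u:u\in N')=\sum_{h\in H'}\min(\ell_h,|N'\cap V_h|)\ge(1-\eta)D-\eta D-2\kappa r\ge(1-3\eta)D\ge d+1 .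
\]
By (U2), $x_v=0$, a contradiction. So every vertex of $Z$ has more than $\kappa r$ neighbors in $Z$. If $Z\ne\emptyset$, Lemma~\ref{lem:spectral}(b) and (A2) give $\kappa<\frac{|Z|}n+\frac\lambda r\le\frac{\eta^2}{16}+\frac\kappa4$, which is false since $\frac34\kappa=\frac\eta8$. Hence $x=0$.

\emph{Step 4: the vertices outside $V^*$.} We have $|V^*|\ge(1-\eta)\frac nDD_1\ge(1-2\eta)n\ge D\ge d+1$, so $G[V^*]$ is $d$-rigid by Lemma~\ref{lem:sph}. A nonempty set $Q\subset V\setminus V^*$ has at most $2\eta n$ elements, so by Lemma~\ref{lem:spectral}(b) some vertex of $Q$ has at most $2\eta r+\lambda\le3\eta r$ neighbors in $Q$, hence at least $(1-3\eta)r\ge D\ge d$ neighbors outside $Q$. Applying this with $Q$ the set of vertices not yet added, we add the vertices of $V\setminus V^*$ one by one by $0$-extensions.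
\end{proof}

In Example~\ref{ex:axes} the vertex equations $x_v\cdot p_v=0$ removed the diagonal of $C$. The proof above does not use them: the diagonal blocks belong to the pattern $\mathcal P$, because $h\in I_h$.

\section{Random cells}\label{sec:random}

If Theorem~\ref{thm:main} fails for $\varepsilon$, it fails along a subsequence on which $r_k/n_k$ converges. So we may assume that $r_k/n_k\to\rho\in[0,1]$. We drop the index $k$; ``$n$ large'' and $o(1)$ refer to this sequence, along which $n>r\to\infty$. In both cases $\rho>0$ and $\rho=0$ we shall choose $D$ with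
\begin{equation}\label{eq:D}
(1-8\eta)d^*-O(1)\le D\le(1-8\eta)d^*,
\end{equation}
where the $O(1)$ term does not depend on $n$. For large $n$ this implies the hypotheses of Proposition~\ref{prop:config} in the whole range of $d$ that we need. Indeed, $(1+6\eta)D\le d^*\le r$; next, $r\le2d^*\le\frac{32}{15}(D+O(1))\le3D$; and from $1-\varepsilon=1-32\eta\le(1-24\eta)(1-8\eta)$ we get $(1-\varepsilon)d^*+1\le(1-24\eta)D+O(1)\le(1-16\eta)D$. Thus Theorem~\ref{thm:main} follows once we find an admissible configuration of such a dimension $D$ for all large $n$.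

Given cells with dimensions $\ell_h$, give each vertex independently the label $h$ with probability $\ell_h/D$, and let $V_h$ be the set of vertices with label $h$. The number $|N(v)\cap V_h|$ is binomial with mean $\mu\ge(1+6\eta)\ell_h$, so $\ell_h\le(1-5\eta)\mu$, and Chernoff's bound gives
\begin{equation}\label{eq:deg}
\mathbb P\bigl(|N(v)\cap V_h|<\ell_h\bigr)\le e^{-c_0\ell_h},\qquad c_0=12\eta^2 .
\end{equation}
Let $Y_0$ be the set of vertices $v$ with $\sum_h\min(\ell_h,|N(v)\cap V_h|)<(1-\eta)D$. Discarding $Y_0$ may damage the vertices with many neighbors in it, so we let $Y$ be obtained from $Y_0$ by repeatedly adding a vertex with more than $\kappa r$ neighbors in the current set. A vertex that can be added remains so, hence $Y$ does not depend on the order. Condition (A1) holds by construction.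

\begin{lemma}\label{lem:Y}
Suppose that $e^{-c_0\ell_h}\le\eta/2$ for all $h$. Then $\mathbb E|Y|=o(n)$, and if $\rho>0$ then $\mathbb P(Y\ne\emptyset)\to0$.
\end{lemma}

\begin{proof}
By \eqref{eq:deg}, $\mathbb E\min(\ell_h,|N(v)\cap V_h|)\ge(1-\frac\eta2)\ell_h$. The sum over $h$ depends on $r$ independent labels, and changing one label lowers one term and raises another by at most $1$, so the sum changes by at most $1$. McDiarmid's inequality and $D\ge r/3$ give $\mathbb P(v\in Y_0)\le e^{-2(\eta D/2)^2/r}\le e^{-\eta^2r/18}$.

If $Y_0=\emptyset$ then $Y=\emptyset$. We claim that $0<|Y_0|\le\kappa n/8$ implies $|Y|\le2|Y_0|$ for large $n$. Otherwise consider the current set $Y'$ at the moment when $|Y'|=2|Y_0|$. Half of its vertices were added, each with more than $\kappa r$ edges to earlier vertices, so $e(Y',Y')\ge\kappa r|Y'|$. Lemma~\ref{lem:spectral}(b) gives $\kappa\le\frac{|Y'|}n+\frac\lambda r\le\frac\kappa4+o(1)$, which is false. By Markov's inequality,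
\[
\mathbb E|Y|\le2\,\mathbb E|Y_0|+n\,\mathbb P(|Y_0|>\kappa n/8)\le\bigl(2+\tfrac8\kappa\bigr)ne^{-\eta^2r/18}=o(n).
\]
If $\rho>0$ then $r\ge\rho n/2$, and $\mathbb P(Y\ne\emptyset)=\mathbb P(Y_0\ne\emptyset)\le ne^{-\eta^2r/18}\to0$.
\end{proof}

It remains to choose the cells and to find enough linear pairs for (A2) and (A3).

\section{The dense case}\label{sec:dense}

Let $\rho>0$. Then $K=n/D$ is bounded, each cell contains a bounded number of vertices, about $K\ell_h$, and \eqref{eq:bilinear} is a system of bounded size on a bipartite graph that looks random of density $r/n$. We can solve it when one cell has much larger dimension than the other. For this reason the cells come in many levels of rapidly changing dimension, and we give up the pairs on the same level.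

\subsection{Parameters}

Let $L=\lceil64/\eta^2\rceil$, let $\ell$ be a large integer, and put $\ell_L=\ell$ and $\ell_i=\ell_{i+1}^4$ for $i<L$ (in this section $\ell_i$ is the common dimension of the cells of level $i$). Take $m_i=\lfloor(1-8\eta)d^*/(L\ell_i)\rfloor$ cells of level $i$ and $D=\sum_im_i\ell_i$; then \eqref{eq:D} holds with $O(1)=\sum_i\ell_i$. Fix cell-generic points once the labels are drawn. Put $t=r/n$, $K=n/D$, $u=1/K$.

Let $\delta^*=1-\sqrt{1-\rho}=\lim d^*/n$, so that $2\delta^*-\delta^{*2}=\rho$. Then $u\to u_0=(1-8\eta)\delta^*\in(0,1)$. As $2u-u^2$ is increasing on $[0,1]$, we have $\rho>2u_0-u_0^2$, the strict form of \eqref{eq:count}; equivalently $\frac{\rho-u_0}{1-u_0}>u_0$. By continuity there is $\sigma\in(0,\frac1{100})$, depending only on $\varepsilon$ and $\rho$, such that for large $n$, with $t_0=(1+4\sigma)u$,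
\begin{equation}\label{eq:sigma}
t_0<t,\qquad t_0<1,\qquad w:=\frac{t-t_0}{1-t_0}\ge(1+8\sigma)u .
\end{equation}
In particular $1+4\sigma<K\le2/u_0$ and $(1-\sigma)(1+4\sigma)\ge1+2\sigma$. The order of choices is: $\varepsilon,\rho$, then $\sigma$, then $\ell$ large, then $n$ large.

\subsection{A dimension count for one pair}

Let $A=V_h$ and $B=V_g$ with $\ell_h$ much larger than $\ell_g$. We eliminate the unknowns $y_a$ and regard $z$ as a linear map from $W_h$ to the small space $\mathbb R^B$. Each $a\in A$ then requires the image of $p_a$ to lie in a subspace $\mathcal H_a$ that does not depend on the points of $A$. The next lemma says when such conditions force the map to vanish: a map with image $X$ has $k\dim X$ degrees of freedom, the choice of $X$ adds a term that does not depend on $k$, and the condition at $a$ costs the codimension of $X\cap\mathcal H_a$ in $X$.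

\begin{lemma}\label{lem:count}
Let $\mathcal H_a\subset\mathbb R^\beta$, $a\in A$, be finitely many subspaces defined over a field $F\subset\mathbb R$, and let $k\ge1$. Suppose that
\[
\sum_{a\in A}\operatorname{codim}_X(X\cap\mathcal H_a)>k\dim X+\beta^2/4\qquad\text{for every nonzero subspace }X\subset\mathbb R^\beta .
\]
If the coordinates of $(p_a)\in(\mathbb R^k)^A$ are algebraically independent over $F$, then the only linear $Z:\mathbb R^k\to\mathbb R^\beta$ with $Zp_a\in\mathcal H_a$ for all $a$ is $Z=0$.
\end{lemma}

\begin{proof}
Fix integers $x\ge1$ and $(d_a)_{a\in A}$, and consider the semialgebraic set of pairs $(Z,P)$, $P=(p_a)$, such that $X=\operatorname{im}Z$ has dimension $x$, $\dim(X\cap\mathcal H_a)=d_a$ and $Zp_a\in\mathcal H_a$ for all $a$. The maps of rank $x$ form a set of dimension $x(\beta-x)+kx\le\beta^2/4+kx$. Given $Z$, each $p_a$ lies in $Z^{-1}(X\cap\mathcal H_a)$, of dimension $k-x+d_a$. So if the set is nonempty, its dimension is at most $\beta^2/4+kx+k|A|-\sum_a(x-d_a)<k|A|$, and its projection to the space of $P$ is null. There are finitely many choices of $x$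 and $(d_a)$, so for almost every $P$ the linear system for $Z$ has only the zero solution. Its coefficients are polynomials in $P$ over $F$, and the genericity principle finishes the proof.
\end{proof}

For a subspace $\tilde X\subset\mathbb R^B$, its \emph{rank function} is $\operatorname{rk}(N)=\dim\tilde X|_N$ for $N\subset B$; it is the rank of the columns indexed by $N$ in a matrix whose rows form a basis of $\tilde X$. For $x\ge1$ let $\mathcal R_x$ be the set of rank functions of subspaces of $\mathbb R^B$ of dimension $\ell_g+x$ whose \emph{excess} $F(N)=\operatorname{rk}(N)-\min(\ell_g,|N|)$ satisfies $0\le F(N)\le x$ for all $N\subset B$. For cells $h,g$ with $h$ on a lower-numbered level (so $\ell_h\ge\ell_g^4$) put $A=V_h$, $B=V_g$, $N_a=N(a)\cap B$,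
\[
E_{hg}=\{a\in A:|N_a|<\ell_g\},\qquad E_{gh}=\emptyset,
\]
and call the pair \emph{good} if
\begin{enumerate}
\item[(G1)] $|A|\in(1\pm\sigma)K\ell_h$ and $|B|\in(1\pm\sigma)K\ell_g$;
\item[(G2)] $\sum_{a\in A}F(N_a)\ge(1+2\sigma)\ell_hx$ for every $x\ge1$ and every rank function in $\mathcal R_x$;
\item[(G3)] $|E_{hg}|\le\eta|A|$.
\end{enumerate}
These conditions depend only on the labels.

\begin{lemma}\label{lem:densepair}
If $\ell$ is large and $Y=\emptyset$, every good pair satisfies \emph{(L)}.
\end{lemma}

\begin{proof}
Let $\mathcal L=\{(w'\cdot p_b)_{b\in B}:w'\in W_g\}\subset\mathbb R^B$. By genericity $\dim\mathcal L|_N=\min(\ell_g,|N|)$, and $\dim\mathcal L=\ell_g$ because $|B|\ge(1-\sigma)K\ell_g>\ell_g$. Let $F_0$ be the field generated by the coordinates of the points $p_b$, $b\in B$. Identify $\mathbb R^B/\mathcal L$ with $\mathbb R^\beta$, $\beta=|B|-\ell_g$, by an isomorphism defined over $F_0$, and let $\mathcal H_a=\{f\in\mathbb R^B:f|_{N_a}\in\mathcal L|_{N_a}\}/\mathcal L$.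

Let $(y,z)\in\mathcal M(A,B)$ and define $Z:W_h\to\mathbb R^B$ by $(Zp)_b=z_b\cdot p$. Equation \eqref{eq:bilinear} says $(Zp_a)|_{N_a}=-(y_a\cdot p_b)_{b\in N_a}$, so the induced map $\bar Z:W_h\to\mathbb R^B/\mathcal L$ satisfies $\bar Zp_a\in\mathcal H_a$. A subspace of the quotient of dimension $x\ge1$ has the form $X=\tilde X/\mathcal L$, where $\mathcal L$ has codimension $x$ in $\tilde X$; hence the rank function of $\tilde X$ lies in $\mathcal R_x$. Restricting to $N_a$, we see that $\operatorname{codim}_X(X\cap\mathcal H_a)=\dim\tilde X|_{N_a}-\dim\mathcal L|_{N_a}=F(N_a)$. By (G2) these codimensions sum to at least $\ell_hx+2\sigma\ell_h$, and $2\sigma\ell_h\ge2\sigma\ell_g^4>K^2\ell_g^2\ge\beta^2/4$ once $2\sigma\ell^2>(2/u_0)^2$. This is the inequality for which the levels were introduced. Lemma~\ref{lem:count} over $F_0$ gives $\bar Z=0$. So $Z$ maps into $\mathcal L\cong W_g$: there is a linear $M:W_h\to W_g$ with $z_b\cdot p=-Mp\cdot p_b$, that is, $z_b=-M^Tp_b$ for all $b\in B$. Then $y_a\cdot p_b=Mp_a\cdot p_b$ for $b\in N_a$; if $a\notin E_{hg}$ these $p_b$ span $W_g$, and $y_a=Mp_a$.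
\end{proof}

\subsection{Most pairs are good}

The substance is (G2). We show that the traces $N(v)\cap B$ are distributed like a random subset of density $t$, bound the expected excess of such a subset, and take a union bound over all rank functions. For $\tau\in[0,1]$ let $B_\tau\subset B$ contain each element independently with probability $\tau$. The total variation distance of two laws is the largest difference of the probabilities of an event; the expectations of a function with values in $[0,x]$ differ by at most $x$ times this distance.

\begin{lemma}\label{lem:traces}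
Fix $s\ge1$ and $\gamma>0$, and let $B$ be a uniformly random $s$-subset of $V$. With probability $1-o(1)$, the law of $N(v)\cap B$ for uniform $v\in V\setminus B$ is within total variation distance $\gamma$ of the law of $B_t$.
\end{lemma}

\begin{proof}
Let $b_1,\dots,b_s$ be independent uniform vertices. They are distinct with probability $1-o(1)$, and given this they form a uniform $s$-set; so it suffices to work with them. For $I\subset[s]$ let $d_I$ be the fraction of $v\in V$ adjacent to all $b_i$, $i\in I$. Then $\mathbb Ed_I=t^{|I|}$ and $\mathbb Ed_I^2=n^{-2}\sum_{v,v'}\bigl((A_G^2)_{vv'}/n\bigr)^{|I|}$. Since $|\alpha^j-\alpha'^j|\le j|\alpha-\alpha'|$ on $[0,1]$, the Cauchy--Schwarz inequality and Lemma~\ref{lem:spectral}(d) give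
\[
\operatorname{Var}d_I\le\frac{|I|}{n^2}\sum_{v,v'}\Bigl|\frac{(A_G^2)_{vv'}}n-t^2\Bigr|\le\frac{|I|}{n^2}\Bigl\|A_G^2-\frac{r^2}nJ\Bigr\|_F\le s\,\frac\lambda n\to0 .
\]
By Chebyshev's inequality $\Delta=\max_I|d_I-t^{|I|}|\to0$ in probability. By inclusion--exclusion, the fraction of $v\in V$ with $\{i:v\sim b_i\}=I_0$ is $\sum_{I\supset I_0}(-1)^{|I\setminus I_0|}d_I$, while $t^{|I_0|}(1-t)^{s-|I_0|}=\sum_{I\supset I_0}(-1)^{|I\setminus I_0|}t^{|I|}$. So for uniform $v\in V$ the distance is at most $4^s\Delta$, and passing to uniform $v\in V\setminus B$ adds at most $s/n$.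
\end{proof}

\begin{lemma}\label{lem:concave}
Let $|B|\ge(1-\sigma)K\ell_g$ and let $\ell$ be large. For every $x\ge1$ and every rank function in $\mathcal R_x$ we have $\mathbb EF(B_t)\ge(1+6\sigma)x/K$.
\end{lemma}

\begin{proof}
Let $\phi(\tau)=\mathbb E\operatorname{rk}(B_\tau)$. Differentiating in the inclusion probability of each element gives $\phi'(\tau)=\sum_{b\in B}\mathbb E[\operatorname{rk}(B_\tau\cup b)-\operatorname{rk}(B_\tau\setminus b)]$. The bracket is the indicator that column $b$ is outside the span of the columns in $B_\tau\setminus b$, which can only decrease when the set grows. Coupling $B_\tau\subset B_{\tau'}$ for $\tau<\tau'$, we see that $\phi'$ is nonincreasing, so $\phi$ is concave. We know $\phi$ at two points. First, $\phi(1)=\ell_g+x$. Second, $|B_{t_0}|$ is binomial with mean $\mu\ge(1+4\sigma)(1-\sigma)\ell_g\ge(1+2\sigma)\ell_g$, so $\ell_g\le(1-\sigma)\mu$ and $\phi(t_0)\ge\ell_g\,\mathbb P(|B_{t_0}|\ge\ell_g)\ge\ell_g-\ell_ge^{-\sigma^2\ell_g/2}$. Since $t=(1-w)t_0+w$, concavity and \eqref{eq:sigma} give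
\[
\phi(t)\ge(1-w)\phi(t_0)+w\phi(1)\ge\ell_g-\ell_ge^{-\sigma^2\ell_g/2}+(1+8\sigma)\frac xK\ge\ell_g+(1+6\sigma)\frac xK
\]
as soon as $\ell_ge^{-\sigma^2\ell_g/2}\le\sigma u_0\le2\sigma/K$. Finally $F\ge\operatorname{rk}-\ell_g$.
\end{proof}

This is where $d^*$ enters. The chord from $(u,\ell_g)$ to $(1,\ell_g+x)$ gives each of the $K\ell_h$ vertices of $A$ an expected excess $\frac{t-u}{1-u}x$, the total must exceed $\ell_hx$, and $\frac{t-u}{1-u}>u$ is the strict form of \eqref{eq:count}.

For the union bound, the trivial estimate for the number of rank functions on an $s$-set is doubly exponential in $s$. It would force $\ell_i$ to grow exponentially from level to level, whereas (A2) will need $\ell_{\max}e^{-c_0\ell}$ to be small. Representability over $\mathbb R$ gives a much better bound.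

\begin{lemma}\label{lem:ranks}
If $|B|=s\ge1$, there are at most $2^{4s^3}$ rank functions of subspaces of $\mathbb R^B$.
\end{lemma}

\begin{proof}
First, $\mathcal T$ polynomials of degree at most $\Delta$ in $a$ variables have at most $\binom{\mathcal T\Delta+a}a$ zero patterns. To see this, choose a point $\zeta_i$ for each pattern, let $S_i$ be the set of polynomials that do not vanish at $\zeta_i$ (these sets are distinct), and let $g_i$ be their product. Then $g_j(\zeta_i)\ne0$ if and only if $S_j\subset S_i$. Given a nontrivial relation $\sum_j\alpha_jg_j=0$, pick $i$ with $\alpha_i\ne0$ and $S_i$ minimal under inclusion among such; evaluation at $\zeta_i$ gives $\alpha_ig_i(\zeta_i)=0$, a contradiction. So the $g_i$ are linearly independent polynomials of degree at most $\mathcal T\Delta$, and the bound is the dimension of the space of such polynomials.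

The rank function of a $j$-dimensional subspace is determined by which of the at most $2^s$ maximal minors of a $j\times s$ basis matrix vanish: $\operatorname{rk}(N)$ is the largest intersection of $N$ with a set of $j$ independent columns. The minors have degree at most $s$ in at most $s^2$ variables, so there are at most $(s2^s+s^2)^{s^2}\le2^{3s^3}$ rank functions for each $j$, and at most $(s+1)2^{3s^3}\le2^{4s^3}$ in all.
\end{proof}

\begin{lemma}\label{lem:densegood}
There is a function $\xi(\ell)\to0$ as $\ell\to\infty$ such that, for large $n$, each pair of cells of different levels fails to be good with probability at most $\xi(\ell)$.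
\end{lemma}

\begin{proof}
The probability depends only on the two levels, so ``large $n$'' is uniform over pairs. The sizes $|A|,|B|$ are binomial with means $K\ell_h,K\ell_g\ge\ell$, so (G1) fails with probability at most $4e^{-\sigma^2\ell/3}$. The event in \eqref{eq:deg} is independent of the label of $v$, so
\begin{equation}\label{eq:E}
\mathbb E|E_{hg}|\le K\ell_he^{-c_0\ell},
\end{equation}
and by Markov's inequality (G1) holds and (G3) fails with probability at most $\frac2\eta e^{-c_0\ell}$.

Consider (G2). Given its size, $B$ is a uniform subset of $V$, and (G1) allows only boundedly many sizes. So by Lemma~\ref{lem:traces}, up to probability $o(1)$ we may condition on a set $B$ of admissible size for which the distance there is at most $\sigma u_0/2\le\sigma/K$. By Lemma~\ref{lem:concave}, the average of $F(N(v)\cap B)$ over $v\in V\setminus B$ is then at least $(1+5\sigma)x/K$, for all $x$ and all rank functions in $\mathcal R_x$. Given $B$ and $|A|$, the set $A$ is a uniform subset of $V\setminus B$. By Hoeffding's inequality, for a fixed rank function the average of $F(N_a)$ over $a\in A$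 is at least $(1+4\sigma)x/K$ except with probability $e^{-2|A|\sigma^2/K^2}$, and then $\sum_aF(N_a)\ge(1-\sigma)(1+4\sigma)\ell_hx\ge(1+2\sigma)\ell_hx$. As $|B|\le2K\ell_g$ and $|A|\ge\frac12K\ell_g^4$, Lemma~\ref{lem:ranks} bounds the probability that some rank function fails by $\exp(32K^3\ell_g^3-\sigma^2\ell_g^4/K)$, which tends to $0$ as $\ell\to\infty$, uniformly for $1\le K\le2/u_0$.
\end{proof}

\subsection{An admissible configuration for $\rho>0$}

Declare the good pairs to be the linear pairs, and define $I_h$, $J_v$, $T$ with $V_h$ in place of $V_h^\circ$. On the event $Y=\emptyset$, which has probability $1-o(1)$ by Lemma~\ref{lem:Y}, this is a configuration by (G3) and Lemma~\ref{lem:densepair}, and (A1) holds.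

For (A2), \eqref{eq:E} gives $\mathbb E\sum_v\operatorname{wt}(J_v)\le\sum_{h,g}K\ell_h\ell_ge^{-c_0\ell}=nDe^{-c_0\ell}$. Hence $\mathbb E|T|\le\frac4\eta(\ell_{\max}+1)e^{-c_0\ell}n$ with $\ell_{\max}=\ell^{4^{L-1}}$, which is at most $\eta^2n/64$ for large $\ell$. By Markov's inequality (A2) fails with probability at most $\frac14$.

For (A3), one level has weight at most $(D+O(1))/L\le\eta^2D/32$ for large $n$. So $\operatorname{wt}(I_h)>\eta^2D/16$ forces the cells $g$ of other levels with $\{h,g\}$ not good to have weight more than $\eta^2D/32$; their expected weight is at most $\xi(\ell)D$, so this has probability at most $32\xi(\ell)/\eta^2$. Also $\mathbb P(|V_h|<(1-\eta)K\ell_h)\le e^{-\eta^2\ell/2}$. So for large $\ell$ the expected weight of the cells listed in (A3) is at most $\eta D/8$, and (A3) fails with probability at most $\frac14$. An admissible configuration therefore exists with probability at least $\frac12-o(1)$.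

\section{The sparse case}\label{sec:sparse}

Let $\rho=0$. Now $n/D\to\infty$, the cells contain unboundedly many vertices, and the cost $\beta^2/4$ in Lemma~\ref{lem:count} cannot be paid. In exchange, the bipartite graph between two cells has bounded average degree and few short cycles.

\subsection{Parameters and plan}

Fix a large integer $\ell$. Put $m=\lfloor(1-8\eta)d^*/\ell\rfloor$ and $D=m\ell$, take cells $1,\dots,m$, all of dimension $\ell$, and let $\nu=n/m$ be the expected size of a cell. Then \eqref{eq:D} holds. Let $\varepsilon_1=\varepsilon/3\le\frac1{12}$. Since $d^*/r\to\frac12$, we have $r/D\ge\frac{2-o(1)}{1-\varepsilon/4}$, and $\frac2{1-\varepsilon/4}>2+\frac\varepsilon2$; so for large $n$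
\begin{equation}\label{eq:sparse}
(2+\varepsilon_1)\ell\le r/m\le3\ell,\qquad m\to\infty,\qquad\nu\to\infty .
\end{equation}
Identify every $W_i$ with $\mathbb R^\ell$ and fix one generic $p:V\to\mathbb R^\ell$; it is cell-generic for every labeling. Let $q=\lceil12/\varepsilon_1\rceil$. Each vertex also receives an independent uniform label in $[q]$, which splits $V_i$ into \emph{chunks} $V_{i,1},\dots,V_{i,q}$. The constants $c_1,c_2>0$ depend only on $\varepsilon$; we take $\ell$ large in terms of $\varepsilon$, then $n$ large. The law of the labeling together with $Y$ is invariant under permutations of the cells, so all estimates are uniform over cells and pairs.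

Write $\mu(A,B)=\dim\mathcal M(A,B)$; it has the same value for all generic $p$ and almost all $p$. For $\ell=1$, Example~\ref{ex:axes} shows that $\mu(A,B)$ is the number of components of $G[A,B]$, and (L) asks for a giant component. The plan imitates this picture. We first show that $\mu$ is a tiny fraction of $\nu$, even after one chunk is removed. When the vertices of the chunk are put back, each one that imposes a new condition lowers $\mu$, so few do. At a vertex that imposes no condition, the solution is linear on its neighborhood; these local linear maps agree along edges; and such vertices form a giant component.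

\subsection{Neutral vertices}

Let $A,B\subset V$ be disjoint. A vertex $a\notin A\cup B$ is \emph{neutral toward $B$} for $(A,B)$ if for each $(y,z)\in\mathcal M(A,B)$ there is a matrix $M$ with $z_b=-M^Tp_b$ for all $b\in N(a)\cap B$. A vertex $b\notin A\cup B$ is \emph{neutral toward $A$} if for each solution there is $M$ with $y_a=Mp_a$ for all $a\in N(b)\cap A$. Exchanging $A$ with $B$, and $M$ with $-M^T$, exchanges the two notions. For $\ell=1$, neutrality toward $B$ means that all neighbors of $a$ in $B$ lie in one component. Neutrality toward $B$ is preserved when $A$ grows, since a solution on the larger pair restricts to one on $(A,B)$ with the same $z$.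

\begin{lemma}\label{lem:K12}
\begin{enumerate}
\item[(a)] Deleting a vertex $v$ from $A$ or from $B$ increases $\mu$ by at most the degree of $v$ in $G[A,B]$.
\item[(b)] For $a\notin A\cup B$,
\[
\mu(A\cup a,B)\le\mu(A,B)-\mathbf 1[a\text{ is not neutral toward }B]+(\ell-|N(a)\cap B|)^+ .
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A solution of the smaller system, extended by $0$ at $v$, solves the larger one if it satisfies $\deg(v)$ further linear equations.

(b) Let $N_a=N(a)\cap B$ and $\mathcal L_a=\{(w\cdot p_b)_{b\in N_a}:w\in\mathbb R^\ell\}$, and define $\psi:\mathcal M(A,B)\to\mathbb R^{N_a}/\mathcal L_a$ by $(y,z)\mapsto(z_b\cdot p_a)_{b\in N_a}$. A solution extends to $a$ if and only if it lies in $\ker\psi$, and then the possible $y_a$ form an affine space of dimension $(\ell-|N_a|)^+$. So $\mu(A\cup a,B)=\dim\ker\psi+(\ell-|N_a|)^+$, and it suffices to show that $\psi=0$ makes $a$ neutral. Let $F$ be the field generated by the coordinates of $p$ on $A\cup B$. Both $\mathcal M(A,B)$ and $\mathcal L_a^\perp=\{\beta\in\mathbb R^{N_a}:\sum_b\beta_bp_b=0\}$ have bases over $F$. If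 $\psi=0$, then for basis elements $(y,z)$ and $\beta$ we have $(\sum_b\beta_bz_b)\cdot p_a=0$. The vector $\sum_b\beta_bz_b$ has entries in $F$ and $p_a$ is generic over $F$, so $\sum_b\beta_bz_b=0$. Thus each coordinate of $z$, as a function on $N_a$, lies in $(\mathcal L_a^\perp)^\perp=\mathcal L_a$, which means that $z_b=-M^Tp_b$ on $N_a$ for some $M$. This holds for basis solutions, hence for all.
\end{proof}

\begin{lemma}\label{lem:glue}
Let $a\in A$ and $b\in B$ be adjacent, with $|N(a)\cap B|\ge\ell+1$ and $|N(b)\cap A|\ge\ell+1$. Let $a$ be neutral toward $B$ for $(A\setminus a,B)$ and $b$ neutral toward $A$ for $(A,B\setminus b)$. For $(y,z)\in\mathcal M(A,B)$ let $M_a$ and $M_b$ be the unique matrices with $z=-M_a^Tp$ on $N(a)\cap B$ and $y=M_bp$ on $N(b)\cap A$. Then $M_a=M_b$, $y_a=M_ap_a$ and $z_b=-M_b^Tp_b$.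
\end{lemma}

\begin{proof}
The matrices exist by neutrality, applied to the restricted solutions, and are unique because the points in question span $\mathbb R^\ell$. For $b'\in N(a)\cap B$ we have $y_a\cdot p_{b'}=-z_{b'}\cdot p_a=M_ap_a\cdot p_{b'}$, so $y_a=M_ap_a$. Also $y_a=M_bp_a$, as $a\in N(b)\cap A$. This gives only $(M_a-M_b)p_a=0$; to conclude, we show that the two matrices do not involve $p_a$.

By neutrality every element of $\mathcal M_0=\mathcal M(A\setminus a,B)$ extends to $a$, by $y_a=Mp_a$, and the extension is unique as we just saw. So restriction $\mathcal M(A,B)\to\mathcal M_0$ is a linear bijection. Let $F$ be generated by the coordinates of $p$ on $(A\cup B)\setminus a$, and take the extension of a basis element of $\mathcal M_0$ over $F$. Its matrix $M_a$ is determined, by Cramer's rule, from $z$ and $p$ at $\ell$ vertices of $N(a)\cap B$, and $M_b$ from $y$ and $p$ at $\ell$ vertices of $(N(b)\cap A)\setminus a$; this is where the degree $\ell+1$ is used. So $M_a-M_b$ has entries in $F$ and annihilates $p_a$, which is generic over $F$; hence $M_a=M_b$. By linearity this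 holds for all solutions. Finally $z_b=-M_a^Tp_b=-M_b^Tp_b$, as $b\in N(a)\cap B$.
\end{proof}

\subsection{The dimension of the solution space}

The dimension $\mu$ is the trace of the orthogonal projection onto the solution space, hence a sum of local terms: the term of $v$ measures how much of its norm a solution can place at $v$. If a solution is nonzero at $v$, it must also be nonzero on a tree around $v$, and we show that its norm grows geometrically with the depth. For this estimate we replace generic points by Gaussian ones. Let
\[
b=\lceil(2+\tfrac{\varepsilon_1}2)\ell\rceil,\qquad\theta=\frac{1+\varepsilon_1/16}{1+\varepsilon_1/4}<1 .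
\]
For a rooted tree $\mathbb T$ with points $p_v\in\mathbb R^\ell\setminus0$, let $\mathcal M(\mathbb T)$ be the space of $x\in(\mathbb R^\ell)^{V(\mathbb T)}$ with $x_u\cdot p_v+x_v\cdot p_u=0$ for all edges $uv$, let $\mathbb T_v$ be the subtree below $v$, and put
\[
\mathcal E_v(\xi)=\min\Bigl\{\sum_{w\in\mathbb T_v}|x_w|^2:\ x\in\mathcal M(\mathbb T_v),\ x_v=\xi\Bigr\}.
\]
At a leaf, $\mathcal E_v(\xi)=\xi^TS_v\xi$ with $S_v=I$. Otherwise we minimize over the subtrees of the children $u$ separately. The only constraint on $x_u=\zeta$ is $\zeta\cdot p_v=-\xi\cdot p_u$, and for positive definite $S$ the minimum of $\zeta^TS\zeta$ subject to $\zeta\cdot p=\alpha$ is $\alpha^2/(p^TS^{-1}p)$. By induction $\mathcal E_v(\xi)=\xi^TS_v\xi$ with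
\begin{equation}\label{eq:rec}
S_v=I+\sum_{u\text{ child of }v}\frac{p_up_u^T}{\tau_u},\qquad\tau_u=p_v^TS_u^{-1}p_v .
\end{equation}
One step of this recursion multiplies $\tau$ by about $\ell/(b-\ell)$, as the next proof shows. The factor is below $1$ exactly when $b>2\ell$: this is the edge count $r>2D$, seen locally.

\begin{lemma}\label{lem:tree}
Let $\mathbb T$ be the complete $b$-ary tree of depth $R\ge1$ with root $o$, and let $p_v\sim N(0,I_\ell)$ be independent. Then $\mathbb E\operatorname{tr}S_o^{-1}\le2\ell\theta^{R-1}+3\ell\,b^Re^{-c_2\ell}$.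
\end{lemma}

\begin{proof}
For a non-leaf $v$ let $\Omega_v=\sum_up_up_u^T$, summed over the children. It is the Gram matrix of the rows of an $\ell\times b$ Gaussian matrix. For a unit vector $e$ independent of $\Omega_v$ we have $1/(e^T\Omega_v^{-1}e)\sim\chi^2_{b-\ell+1}$: by rotation invariance $e$ may be taken to be a coordinate vector, and then $1/(e^T\Omega_v^{-1}e)$ is the squared distance of one row from the span of the other $\ell-1$ rows. Here $b-\ell+1\ge(1+\frac{\varepsilon_1}2)\ell$. By the $\chi^2$ tail bound, for large $\ell$ each of the following events fails with probability at most $e^{-c_2\ell}$: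
\begin{itemize}
\item $|p_v|^2\le(1+\frac{\varepsilon_1}{16})\ell$, for each non-leaf $v$;
\item $e^T\Omega_u^{-1}e\le\frac1{(1+\varepsilon_1/4)\ell}$ with $e=p_v/|p_v|$, for each non-leaf child $u$ of each $v$ (the matrix $\Omega_u$ depends on the grandchildren of $v$ and is independent of $p_v$);
\item $(\Omega_o^{-1})_{ii}\le\frac1{(1+\varepsilon_1/4)\ell}$, for each $i\le\ell$.
\end{itemize}
There are at most $2b^R+\ell\le3b^R$ events. Suppose that all hold. Then $p_v^T\Omega_u^{-1}p_v\le\theta$ for every non-leaf child $u$ of $v$. We show by induction on the height $j\ge1$ of $v$ that $S_v^{-1}\preceq2\ell\theta^{j-1}\Omega_v^{-1}$; by \eqref{eq:rec} it suffices to show $\tau_u\le2\ell\theta^{j-1}$ for the children $u$ of $v$. For $j=1$ we have $\tau_u=|p_v|^2\le2\ell$. For $j\ge2$ the children have height $j-1$, so $\tau_u\le2\ell\theta^{j-2}\,p_v^T\Omega_u^{-1}p_v\le2\ell\theta^{j-1}$. Hence $\operatorname{tr}S_o^{-1}\le2\ell\theta^{R-1}\operatorname{tr}\Omega_o^{-1}\le2\ell\theta^{R-1}$. If some event fails we use $S_o\succeq I$, which gives $\operatorname{tr}S_o^{-1}\le\ell$.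
\end{proof}

\begin{lemma}\label{lem:mu}
For $i\ne j$ and $\alpha\in[q]$ we have $\mathbb E\,\mu(V_i\setminus V_{i,\alpha},V_j)\le2\ell^{-9}\nu$.
\end{lemma}

\begin{proof}
Let $\Gamma=G[V_i\setminus V_{i,\alpha},V_j]$. In this proof replace $p$ by independent $N(0,I_\ell)$ points, independent of the labels; almost surely $\mu$ does not change. Write a solution as $x=(x_v)_{v\in V(\Gamma)}$, and let $\Pi$ be the orthogonal projection onto the solution space, with diagonal blocks $\Pi_{vv}$. Given the labels, $\mu=\mathbb E_p\sum_v\operatorname{tr}\Pi_{vv}$. For a unit vector $e\in\mathbb R^\ell$, $e^T\Pi_{vv}e$ is the maximum of $(x_v\cdot e)^2$ over solutions of norm at most $1$. If $\mathbb T\subset\Gamma$ is a tree rooted at $v$, such a solution restricts to an element of $\mathcal M(\mathbb T)$ of norm at most $1$, so $x_v^TS_vx_v\le1$ and $(x_v\cdot e)^2\le e^TS_v^{-1}e$ by the Cauchy--Schwarz inequality. Hence $\operatorname{tr}\Pi_{vv}\le\operatorname{tr}S_v^{-1}$; and always $\operatorname{tr}\Pi_{vv}\le\ell$. Let $\pi$ be the maximum, over $v\in V$ and the two sides of $\Gamma$, of the conditional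 probability, given that $v$ lies on that side, that $\Gamma$ contains no complete $b$-ary tree of depth $R$ rooted at $v$. As $\mathbb E|V(\Gamma)|\le2\nu$, Lemma~\ref{lem:tree} gives
\begin{equation}\label{eq:mu}
\mathbb E\mu\le2\nu\bigl(2\ell\theta^{R-1}+3\ell\,b^Re^{-c_2\ell}+\ell\pi\bigr).
\end{equation}
The tree exists if the subgraph of $\Gamma$ induced on the ball of radius $R$ about $v$ is a tree and every vertex at distance less than $R$ has at least $b+1$ neighbors in $\Gamma$. We bound the expected number of obstructions of each kind.

\emph{Cycles.} If the ball is not a tree, take an edge outside a breadth-first search tree from $v$. Its fundamental cycle has length $t\in[3,2R+1]$, and the tree path from $v$ to the vertex $w$ of the cycle closest to $v$ has length $s\le R$ and meets the cycle only in $w$. There are at most $r^s\max_w(A_G^t)_{ww}$ such path--cycle pairs in $G$. Each has $s+t-1$ vertices other than $v$, and parity prescribes the side of each, so given the label of $v$ the pair lies in $\Gamma$ with probability at most $m^{-(s+t-1)}$. By Lemma~\ref{lem:spectral}(c), the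 expected number of pairs is at most
\[
\sum_{s,t}\frac{r^s(r^t/n+\lambda^{t-2}r)}{m^{s+t-1}}=\sum_{s,t}\Bigl(\frac rm\Bigr)^{s+t-1}\Bigl(\frac rn+\Bigl(\frac\lambda r\Bigr)^{t-2}\Bigr)=o(1),
\]
since $r/m\le3\ell$, $t\ge3$ and $R$ is bounded. Both $r/n\to0$ and $\lambda/r\to0$ are used here.

\emph{Low degrees.} Consider paths $v=w_0,\dots,w_s$ in $\Gamma$, $0\le s<R$, with $w_s$ having at most $b$ neighbors in $\Gamma$. There are at most $r^s$ paths in $G$, and each lies in $\Gamma$ with probability at most $m^{-s}$. Given the labels on the path, each of the at least $r-R$ neighbors of $w_s$ off the path lies on the side opposite to $w_s$ independently with probability at least $\frac{1-1/q}m$. By \eqref{eq:sparse} the mean of $\operatorname{Bin}(r-R,\frac{1-1/q}m)$ is at least $(1-o(1))(2+\varepsilon_1)(1-\frac{\varepsilon_1}{12})\ell\ge(2+\frac34\varepsilon_1)\ell$, while $b\le(2+\frac12\varepsilon_1)\ell+1$; a chunk is small enough that its removal keeps the degrees above $b$. By Chernoff's bound the expected number of such paths is at most $R(3\ell)^Re^{-c_1\ell}$.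

So $\pi\le o(1)+R(3\ell)^Re^{-c_1\ell}$. Take $R=\lceil12\ln\ell/\ln(1/\theta)\rceil+1$. Then $\theta^{R-1}\le\ell^{-12}$ and $b^R\le(3\ell)^R=e^{O(\ln^2\ell)}$, so the bracket in \eqref{eq:mu} is at most $\ell^{-9}$ for $\ell$, and then $n$, large.
\end{proof}

For $i\ne j$ let $\operatorname{Bad}_{ij}$ be the set of $a\in V_i^\circ$ such that $|N(a)\cap V_j^\circ|\le\ell$ or $a$ is not neutral toward $V_j^\circ$ for $(V_i^\circ\setminus a,V_j^\circ)$.

\begin{lemma}\label{lem:bad}
$\mathbb E|\operatorname{Bad}_{ij}|\le\ell^{-7}\nu$.
\end{lemma}

\begin{proof}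
Let $\Delta_{ij}$ be the sum of the degrees in $G[V_i,V_j]$ of the vertices of $Y\cap(V_i\cup V_j)$, and let $\Lambda$ be the set of $a\in V_i^\circ$ with $|N(a)\cap V_j^\circ|\le\ell$. Fix a chunk $\alpha$. By Lemma~\ref{lem:K12}(a), $\mu(V_i^\circ\setminus V_{i,\alpha},V_j^\circ)\le\mu(V_i\setminus V_{i,\alpha},V_j)+\Delta_{ij}$. Add the vertices of $V_{i,\alpha}\cap V_i^\circ$ to the first set one by one. By Lemma~\ref{lem:K12}(b) and $\mu\ge0$ at the end, at most $\mu(V_i^\circ\setminus V_{i,\alpha},V_j^\circ)+\ell|\Lambda\cap V_{i,\alpha}|$ of them are not neutral at their step. A vertex $a$ that is neutral at its step is neutral for the larger pair $(V_i^\circ\setminus a,V_j^\circ)$. Summing over $\alpha$,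
\[
|\operatorname{Bad}_{ij}|\le\sum_{\alpha=1}^q\bigl(\mu(V_i\setminus V_{i,\alpha},V_j)+\Delta_{ij}\bigr)+(\ell+1)|\Lambda| .
\]
A vertex of $\Lambda$ has at most $\ell$ neighbors in $V_j$ or has a neighbor in $Y\cap V_j$. The second kind number at most $\Delta_{ij}$. The first kind number at most $e^{-\ell/4}\nu$ in expectation, by Chernoff's bound with $a=\frac12$ and mean $r/m\ge2\ell$. Finally $\sum_{\{i,j\}}\Delta_{ij}\le r|Y|$, so symmetry between the cells, $\binom m2\ge m^2/3$ and Lemma~\ref{lem:Y} give $\mathbb E\Delta_{ij}\le3\,\frac rm\cdot\frac{\mathbb E|Y|}n\,\nu=o(\nu)$. With Lemma~\ref{lem:mu}, $\mathbb E|\operatorname{Bad}_{ij}|\le\bigl(2q\ell^{-9}+(\ell+1)e^{-\ell/4}+o(1)\bigr)\nu\le\ell^{-7}\nu$.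
\end{proof}

\subsection{Expansion between two cells}

We need a giant component after the bad vertices, over which we have no control but their number, are removed. The expander mixing lemma is not suited to sets as small as $\nu=n/m$: it guarantees an edge between two sets only when the geometric mean of their sizes exceeds $\lambda n/r$, and $\lambda m/r$ need not be bounded. The next lemma shows instead that sets with many non-neighbors are too rare to appear inside a random cell.

\begin{lemma}\label{lem:dominate}
Let $\tau,\xi\in(0,1)$ be constants with $\ln(1/\xi)\le\tau\ell/2$. With probability $1-o(1)$, every $S\subset V_j$ with $|S|\ge\tau\nu$ satisfies $|V\setminus N(S)|\le\xi n$.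
\end{lemma}

\begin{proof}
It suffices to treat $|S|=s=\lceil\tau\nu\rceil$. Call an $s$-subset $S$ of $V$ deficient if $|V\setminus N(S)|>\xi n$. Order it as $v_1,\dots,v_s$ and let $Z_a=V\setminus N(\{v_1,\dots,v_a\})$, so that $|Z_a|>\xi n$ for $0\le a\le s$. Step $a$ is \emph{poor} if $|N(v_a)\cap Z_{a-1}|<\frac r{2n}|Z_{a-1}|$. Given $Z=Z_{a-1}$, the set $F$ of poor choices has $e(F,Z)\le\frac r{2n}|F||Z|$, so Lemma~\ref{lem:spectral}(b) gives $\frac r{2n}|F||Z|\le\lambda\sqrt{|F||Z|}$ and $|F|\le\omega n$ with $\omega=\frac{4\lambda^2}{r^2\xi}\to0$. A step that is not poor multiplies $|Z|$ by at most $e^{-r/(2n)}$, so there are at most $\frac{2n}r\ln\frac1\xi\le\frac{\tau\ell n}r\le\frac{\tau\nu}2\le\frac s2$ such steps, by $r\ge2\ell m$. Choosing the positions of the poor steps and then the vertices, we find at most $2^sn^s\omega^{s/2}$ orderings of deficient sets. Each $s$-set lies in $V_j$ with probability $m^{-s}$, so the expected number of deficient sets in $V_j$ is at most $2^s\nu^s\omega^{s/2}/s!\le(2e\sqrt\omega/\tau)^s\to0$.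
\end{proof}

Put $\delta=6\ell^{-1}\ln\ell$ and $\delta'=\ell^{-3/2}$. Property (X1) below yields a component that misses $O(\delta\nu)$ vertices. This is not enough for (A2), which needs exceptional sets of relative size $o(1/\ell)$; property (X2) improves $\delta$ to $\delta'$.

\begin{lemma}\label{lem:expand}
For $i\ne j$, with probability $1-o(1)$:
\begin{enumerate}
\item[(X1)] any $S\subset V_i$ and $S'\subset V_j$ with $|S|,|S'|\ge\delta\nu$ are joined by an edge;
\item[(X2)] if $S'\subset V_j$ and $|S'|\ge|V_j|-4\delta\nu$, then $|V_i\setminus N(S')|\le\delta'\nu$; and the same with $i,j$ exchanged.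
\end{enumerate}
\end{lemma}

\begin{proof}
With probability $1-o(1)$, $0.99\nu\le|V_j|\le2\nu$ and the conclusions of Lemma~\ref{lem:dominate} hold for the two choices of $(\tau,\xi)$ made below. Condition on such a set $V_j$. Each vertex outside $V_j$ lies in $V_i$ independently with probability $\frac1{m-1}\le\frac2m$, so a fixed set of at most $\xi n$ vertices contains at least $s$ vertices of $V_i$ with probability at most $\binom{\lfloor\xi n\rfloor}s(2/m)^s\le(2e\xi\nu/s)^s$.

(X1) Take $\tau=\delta$, $\xi=e^{-\delta\ell/2}=\ell^{-3}$ and $s=\lceil\delta\nu\rceil$. If (X1) fails, some $S'\subset V_j$ with $|S'|=s$ has $|V_i\setminus N(S')|\ge s$. There are at most $(2e/\delta)^s$ such sets $S'$, and for each the probability is at most $(2e\xi/\delta)^s$. The product is $(4e^2\xi/\delta^2)^s\to0$, since $4e^2\xi/\delta^2=e^2/(9\ell\ln^2\ell)<1$.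

(X2) Take $\tau=\frac12$ and $\xi=e^{-\ell/8}$; the sets $S'$ have size at least $(0.99-4\delta)\nu\ge\nu/2$. There are at most $\sum_{a\le4\delta\nu}\binom{|V_j|}a\le(\frac e{2\delta})^{4\delta\nu}$ of them, and for each $\mathbb P(|V_i\setminus N(S')|\ge\delta'\nu)\le(2e\xi/\delta')^{\delta'\nu}$. For large $\ell$ the quantity $\delta'(\frac\ell8-\ln\frac{2e}{\delta'})\sim\frac18\ell^{-1/2}$ exceeds $4\delta\ln\frac e{2\delta}=O(\ell^{-1}\ln^2\ell)$, so the union bound tends to $0$ as $\nu\to\infty$. The exchanged statement follows by symmetry.
\end{proof}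

Call $\{i,j\}$ \emph{good} if (X1) and (X2) hold, $(1-\frac\eta4)\nu\le|V_i|,|V_j|\le2\nu$, $|V_i\cap Y|,|V_j\cap Y|\le\min(\delta,\frac\eta4)\nu$, and $|\operatorname{Bad}_{ij}|,|\operatorname{Bad}_{ji}|\le\ell^{-3}\nu$. The last condition fails with probability at most $2\ell^{-4}$ by Lemma~\ref{lem:bad} and Markov's inequality. The others fail with probability $o(1)$, by Lemma~\ref{lem:expand}, Chernoff's bound, and $\mathbb E|V_i\cap Y|=\mathbb E|Y|/m=o(\nu)$. So each pair is good with probability at least $1-4\ell^{-4}$ for large $n$.

\begin{lemma}\label{lem:sparsepair}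
A good pair satisfies \emph{(L)} with $|E_{ij}|,|E_{ji}|\le2\ell^{-3/2}\nu$.
\end{lemma}

\begin{proof}
Let $A'=V_i^\circ\setminus\operatorname{Bad}_{ij}$ and $B'=V_j^\circ\setminus\operatorname{Bad}_{ji}$. Since $\ell^{-3}\le\delta$, we have $|A'|\ge|V_i|-2\delta\nu\ge3\delta\nu$ and $|B'|\ge|V_j|-2\delta\nu\ge3\delta\nu$. List the components of $G[A',B']$, take the shortest initial segment of the list whose union $\mathcal G$ contains at least $\delta\nu$ vertices of $A'$ or at least $\delta\nu$ vertices of $B'$, and let $Q$ be its last component. By symmetry let $|\mathcal G\cap A'|\ge\delta\nu$. No edge joins $\mathcal G\cap A'$ to $B'\setminus\mathcal G$, so $|B'\setminus\mathcal G|<\delta\nu$ by (X1), and fewer than $\delta\nu$ vertices of $B'$ were collected before $Q$. Hence $|B'\setminus Q|<2\delta\nu$ and $|Q\cap B'|\ge\delta\nu$, and (X1) applied to $A'\setminus Q$ and $Q\cap B'$ gives $|A'\setminus Q|<\delta\nu$. Thus $|Q\cap B'|\ge|V_j|-4\delta\nu$ and $|Q\cap A'|\ge|V_i|-4\delta\nu$. As $A'\setminus Q\subset V_i\setminus N(Q\cap B')$ and $B'\setminus Q\subset V_j\setminus N(Q\cap A')$,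 (X2) bounds both sets by $\delta'\nu$. Put $E_{ij}=V_i^\circ\setminus Q$ and $E_{ji}=V_j^\circ\setminus Q$; their sizes are at most $(\ell^{-3}+\ell^{-3/2})\nu$.

Let $(y,z)\in\mathcal M(V_i^\circ,V_j^\circ)$. Lemma~\ref{lem:glue} with $(A,B)=(V_i^\circ,V_j^\circ)$ applies to every edge of $G[A',B']$. Since $Q$ is connected and has more than one vertex, the matrices $M_v$, $v\in Q$, all equal one matrix $M$, and $y_a=Mp_a$, $z_b=-M^Tp_b$ for $a,b\in Q$.
\end{proof}

\subsection{An admissible configuration for $\rho=0$}

Declare the good pairs to be the linear pairs. For such a pair $|V_i^\circ|\ge(1-\frac\eta2)\nu$, so $|E_{ij}|\le2\ell^{-3/2}\nu\le\eta|V_i^\circ|$ for large $\ell$, and by Lemma~\ref{lem:sparsepair} we have a configuration. Condition (A1) holds by the construction of $Y$.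

Condition (A2) holds for every labeling. Indeed, $\sum_v\operatorname{wt}(J_v)\le m^2\cdot\ell\cdot2\ell^{-3/2}\nu=2\ell^{-3/2}nD$, so
\[
|T|\le2\ell^{-3/2}\cdot\frac{4(\ell+1)}\eta\,n\le\frac{16}{\eta\sqrt\ell}\,n\le\frac{\eta^2}{16}\,n\qquad\text{for large }\ell .
\]

For (A3), note that $\ell n/D=\nu$, and that $|V_i^\circ|<(1-\eta)\nu$ has probability $o(1)$ for the reasons given before Lemma~\ref{lem:sparsepair}. Since $\ell\le\eta^2D/32$ for large $n$, the event $\operatorname{wt}(I_i)>\eta^2D/16$ forces the cells $j$ with $\{i,j\}$ not good to have weight more than $\eta^2D/32$; their expected weight is at most $4\ell^{-4}D$, so this has probability at most $128\ell^{-4}/\eta^2$. The expected weight of the cells listed in (A3) is thus at most $(128\ell^{-4}\eta^{-2}+o(1))D\le\eta D/8$, and (A3) holds with probability at least $\frac34$.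

An admissible configuration of a dimension $D$ satisfying \eqref{eq:D} therefore exists for all large $n$, for $\rho=0$ by this section and for $\rho>0$ by Section~\ref{sec:dense}. By the reduction at the start of Section~\ref{sec:random}, Proposition~\ref{prop:config} shows that $G$ is $d$-rigid for every integer $1\le d\le(1-\varepsilon)d^*$. This proves Theorem~\ref{thm:main}.\hfill$\square$

\begin{thebibliography}{9}

\bibitem{KLM}
Michael Krivelevich, Alan Lew and Peleg Michaeli,
\emph{Rigidity of expanders and pseudorandom graphs},
arXiv:2608.21058 (2026).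

\end{thebibliography}
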